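# One geodesic current, two metrics: mixing is not preserved

## 1. A rose with two petals and two choices of length

Take a graph with one vertex and two loops, petal $0$ of length $L_0$ and petal $1$ of length $L_1$. A particle runs along it at unit speed, always in the positive direction, and each time it reaches the vertex it tosses a fair coin to choose the next petal. Its state is a pair $(\omega,t)$: the sequence $\omega=(n_k)_{k\in\mathbb Z}$ lists all petals, past and future, with $n_0$ the present one, and $t\in[0,L_{n_0})$ is the distance already covered on petal $n_0$. We shall need this object with infinitely many petals too, so here is the general definition.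

**Definition (suspension flow).** Let $\mathcal N\subset\mathbb Z_{\ge0}$ be nonempty, let $p_n>0$ $(n\in\mathcal N)$ with $\sum p_n=1$, and let $L_n>0$ with $\inf L_n>0$ and $\bar f:=\sum p_nL_n<\infty$. Put $\Omega=\mathcal N^{\mathbb Z}$, $(S\omega)_k=n_{k+1}$, $\mathbb P=p^{\otimes\mathbb Z}$, $f(\omega)=L_{n_0}$. Let $\Omega^f$ be the quotient of $\Omega\times\mathbb R$ by the $\mathbb Z$-action generated by $(\omega,t)\mapsto(S\omega,t-f(\omega))$. Since $\inf f>0$, each orbit meets $\mathfrak F=\{0\le t<f(\omega)\}$ exactly once. The translations $\psi^s(\omega,t)=(\omega,t+s)$ commute with the action and define a flow on $\Omega^f$. The measure $\mathbb P\otimes dt$ is invariant under the action and under translations, so it induces a $\psi$-invariant measure $\mathbf m$ on $\Omega^f$, of mass $\bar f$.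

**Definition (mixing).** Let $(\psi^s)$ be a flow preserving a finite nonzero measure $m$ of mass $\|m\|$. Then $m$ is *strongly mixing* if $\|m\|\,m(A\cap\psi^tB)\to m(A)m(B)$ as $t\to\pm\infty$ for all Borel sets $A,B$. It is *weakly mixing* if $\frac1T\int_0^T\bigl|\|m\|\,m(A\cap\psi^tB)-m(A)m(B)\bigr|\,dt\to0$ as $T\to\infty$ for all Borel $A,B$.

Strong mixing implies weak mixing, and weak mixing implies ergodicity (take $A=B$ invariant: $\|m\|m(A)=m(A)^2$). Put $\kappa_s(F,H)=\|m\|\int F\circ\psi^s\,\overline H\,dm-\int F\,dm\int\overline H\,dm$ for $F,H\in L^2$. It is sesquilinear and $|\kappa_s(F,H)|\le2\|m\|\,\|F\|_2\|H\|_2$, so both mixing conditions pass from indicator functions to all of $L^2$. It also follows that strong mixing need only be checked on a set of functions with dense span. We get the following test.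

**Eigenfunction test.** *If $G$ is bounded, $|G|$ is a.e. a nonzero constant, and for some $\theta\ne0$ we have $G\circ\psi^s=e^{2\pi i\theta s}G$ a.e. for each $s$, then $m$ is not weakly mixing.* Indeed $\int G\,dm=e^{2\pi i\theta s}\int G\,dm$ for all $s$ forces $\int G\,dm=0$, while $|\kappa_s(G,G)|=\|m\|\,\|G\|_2^2>0$ for every $s$.

Now run the rose with lengths $(L_0,L_1)=(1,1)$. The function $u(\omega,t)=e^{2\pi it}$ is invariant under $(\omega,t)\mapsto(S\omega,t-1)$, so it lives on $\Omega^f$, and $u\circ\psi^s=e^{2\pi is}u$. So the flow is not weakly mixing. One sees it by hand with $A=\{0\le t<\frac12\}$: if $x$ is the fractional part of $s$, then $\mathbf m(A\cap\psi^sA)=|\frac12-x|$, and the time average of $|\mathbf m(A\cap\psi^sA)-\frac14|$ is $\frac18$. The flow is nevertheless ergodic, because the shift is: an invariant set lifts to a translation invariant set $C\times\mathbb R$ with $SC=C$.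

With lengths $(1,\sqrt2)$ and the same coin tosses the flow is strongly mixing. This is a case of the next proposition, which we shall use again for the main theorem. Recall Blackwell's renewal theorem: if $\nu$ is a probability measure on $(0,\infty)$ with finite mean $\bar f$, not carried by $\rho\mathbb Z$ for any $\rho>0$, and $\mathcal U=\sum_{j\ge0}\nu^{*j}$, then $\mathcal U(x+I)\to|I|/\bar f$ as $x\to+\infty$ for every bounded interval $I$.

**Proposition 1.** *If there is no $\rho>0$ with all $L_n\in\rho\mathbb Z$, then $(\Omega^f,\psi,\mathbf m)$ is strongly mixing.*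

*Proof.* Call a set $C\subset\Omega$ obtained by prescribing all coordinates in $[-w,w]$ a cylinder of window $w$; $f$ is constant on it, with value $f|_C$. For $w$ large, finite combinations of indicators of sets $C\times I$, with $C$ of window $w$ and $I\subset[0,f|_C)$ an interval, approximate any two given elements of $L^2(\mathfrak F)$. So it suffices to treat $A=C_A\times I$ and $B=C_B\times I'$ with a common window $w$.

Let $s>0$. Then $(\omega,t)\in A\cap\psi^{-s}B$ if and only if $\omega\in C_A$, $t\in I$ and, for the unique $k\ge0$ with $0\le t+s-\sum_{0\le l<k}L_{n_l}<L_{n_k}$, we have $S^k\omega\in C_B$ and $t+s-\sum_{0\le l<k}L_{n_l}\in I'$. If $k\le2w$, then $\sum_{0\le l\le2w}L_{n_l}>s$, so this part has measure at most $|I|\,\mathbb P(\sum_{0\le l\le2w}L_{n_l}>s)\to0$.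

Let $k\ge2w+1$. The event $\omega\in C_A$ prescribes the coordinates in $[-w,w]$, the event $S^k\omega\in C_B$ those in $[k-w,k+w]$, and these blocks are disjoint. In $\sum_{0\le l<k}L_{n_l}$ the coordinates $0,\dots,w$ contribute a constant $\alpha$, the coordinates $k-w,\dots,k-1$ a constant $\alpha'$, and the $k-2w-1$ coordinates in between are free and independent. Since $I'\subset[0,f|_{C_B})$, the condition that the final value lies in $I'$ already singles out $k$. With $\nu$ the law of $L_{n_0}$, summation over $k$ gives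
$$\mathbf m(A\cap\psi^{-s}B)=\mathbb P(C_A)\,\mathbb P(C_B)\int_I\mathcal U(t+s-\alpha-\alpha'-I')\,dt+o(1).$$
By Blackwell's theorem the integrand tends to $|I'|/\bar f$. It is bounded, since at most $1+|I'|/\inf L_n$ partial sums fall in one translate of $I'$. By dominated convergence the limit is $\mathbb P(C_A)\mathbb P(C_B)|I||I'|/\bar f=\mathbf m(A)\mathbf m(B)/\|\mathbf m\|$. The other sign of $s$ follows by exchanging $A$ and $B$. $\square$

So the measure $\mathbb P$ on itineraries stays the same, the two metrics on the rose only put two clocks on the same paths, and mixing holds for one clock and fails for the other. Can this happen for geodesic flows on negatively curved manifolds? There the length of a word is not the sum of the lengths of its letters, and the arithmetic coincidence $L_0=L_1=1$ is not available: on a compact manifold the lengths of closed geodesics never lie in one lattice $\rho\mathbb Z$ (Lemma 8).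

## 2. Geodesic currents, admissible metrics and the statements

Let $M$ be a connected smooth manifold of dimension $n\ge2$, with universal cover $\tilde M$ and fundamental group $\Gamma$ acting by deck transformations; $\Gamma$ is assumed non-elementary. Fix a reference metric $g_0$: complete, with $-b^2\le K_{g_0}\le-a^2<0$ and uniformly bounded derivatives of the curvature.

**Definition (admissible metric).** A Riemannian metric $g$ on $M$ is *admissible* if (i) it is complete; (ii) $-b_g^2\le K_g\le-a_g^2<0$, with uniformly bounded derivatives of the curvature; (iii) $C^{-1}g_0\le g\le Cg_0$ for some $C\ge1$.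

On a closed manifold with $g_0$ negatively curved, every negatively curved metric is admissible. The lifts of two admissible metrics are $\Gamma$-equivariantly bi-Lipschitz, so all admissible metrics have the same Gromov boundary $\partial\tilde M$ (a sphere of dimension $n-1$) and the same radial limit set $\Lambda^r_\Gamma$.

**Definition (current, Hopf coordinates).** Let $\partial^2\tilde M=(\partial\tilde M\times\partial\tilde M)\setminus\mathrm{Diagonal}$. A *geodesic current* is a $\Gamma$-invariant locally finite Borel measure $\mu$ on $\partial^2\tilde M$. For admissible $g$, Hopf coordinates $v\mapsto(v_-,v_+,t)$ identify $S^g\tilde M$ with $\partial^2\tilde M\times\mathbb R$: here $v_\pm$ are the endpoints of the $g$-geodesic of $v$ and $t$ is a Busemann coordinate (made explicit in Section 3). The geodesic flow $(g^t)$ becomes translation in $t$. The measure $\mu\otimes dt$ is invariant under $\Gamma$ and the flow and descends to a locally finite flow-invariant measure $m^g_\mu$ on $S^gM$.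

For example, let $\gamma\in\Gamma$ be primitive loxodromic with fixed points $\gamma^\pm$, and put unit masses at all points $h(\gamma^-,\gamma^+)$, $h\in\Gamma/\langle\gamma\rangle$. Then $m^g_\mu$ is arclength on one closed geodesic, and its mass is the $g$-length of $\gamma$. The flow on it is a rotation of a circle: ergodic and not weakly mixing, for every admissible $g$. So on the simplest currents the two metrics agree. They also agree when $g_1=\kappa^2g_2$ with $\kappa$ constant, for then the flows differ by a constant change of speed.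

A current plays the role of $\mathbb P$ on the rose: it is a measure on unparametrized paths. The following are known and will be quoted. Let $\mu$ be a current and $g_1,g_2$ admissible.

1. $m^{g_1}_\mu$ is supported by finitely many closed geodesics if and only if $m^{g_2}_\mu$ is.
2. $m^{g_1}_\mu$ is ergodic for $(g_1^t)$ if and only if $m^{g_2}_\mu$ is ergodic for $(g_2^t)$.
3. $m^{g_1}_\mu$ is conservative if and only if $m^{g_2}_\mu$ is, because conservativity means that $\mu$ gives full measure to $\Lambda^r_\Gamma\times\Lambda^r_\Gamma$.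
4. $m^{g_1}_\mu$ has a local product structure ($\mu$ is equivalent to a product of measures on $\partial\tilde M$) if and only if $m^{g_2}_\mu$ has.

Barbara Schapira and Samuel Tapie, in "Regularity of entropy, geodesic currents and entropy at infinity" (arXiv:1802.04991, 2018), write: "It would be interesting to know if this kind of result can be extended to mixing property." Precisely: for all $M,g_0$ as above, all admissible $g_1,g_2$ and every nonzero current $\mu$ with both masses finite, is $m^{g_1}_\mu$ strongly (resp. weakly) mixing if and only if $m^{g_2}_\mu$ is?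

The answer is no, in both versions. For admissible $g_i$ let $\ell_i(\gamma)>0$ be the translation length of a loxodromic $\gamma$. The loxodromic elements, those with exactly two fixed points on $\partial\tilde M$, are the same for all admissible metrics.

**Definition (arithmetic, proportional).** $\ell_i$ is *arithmetic* if all its values lie in $\rho\mathbb Z$ for some $\rho>0$. The functions $\ell_1,\ell_2$ are *proportional* if $\ell_1=\kappa\ell_2$ on all loxodromics for some $\kappa>0$.

The closed paths of the rose have arithmetic lengths for $(1,1)$ and not for $(1,\sqrt2)$. For $g_1=\kappa^2g_2$ the lengths are proportional.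

**Theorem A.** *Let $M$ be a closed surface of genus 2. There are hyperbolic metrics $g_1,g_2$ on $M$ and a geodesic current $\mu$ such that $m^{g_1}_\mu,m^{g_2}_\mu$ are finite, $m^{g_2}_\mu$ is strongly mixing, and $m^{g_1}_\mu$ is ergodic but not weakly mixing.*

**Theorem B.** *Let $g_1,g_2$ be admissible metrics on $M$ such that $\ell_1,\ell_2$ are not proportional and $\ell_2$ is not arithmetic. Then there is a geodesic current $\mu$ with $m^{g_1}_\mu,m^{g_2}_\mu$ finite, $m^{g_2}_\mu$ strongly mixing, and $m^{g_1}_\mu$ ergodic but not weakly mixing.*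

**Theorem C.** *For admissible $g_1,g_2$ the following are equivalent:*

1. *for every nonzero current $\mu$ with finite masses, $m^{g_1}_\mu$ is strongly mixing if and only if $m^{g_2}_\mu$ is;*
2. *the same with "weakly mixing";*
3. *$\ell_1,\ell_2$ are proportional, or both are arithmetic.*

*If $M$ is compact, lengths are never arithmetic, so (1) and (2) hold if and only if $\ell_1,\ell_2$ are proportional.*

## 3. Busemann cocycles and the change of clock

Write $X_i=(\tilde M,g_i)$ with distance $d_i$; after scaling it is CAT$(-1)$. Let $\bar M=\tilde M\cup\partial\tilde M$, the same compactification for all admissible metrics, and $U_\partial=U\cap\partial\tilde M$ for $U\subset\bar M$. Let $\Lambda$ be the limit set of $\Gamma$. We use the following textbook facts; for the first two see Bourdon, *Structure conforme au bord et flot géodésique d'un CAT(−1)-espace* (1995).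

* (F1) $\mathrm{Bus}^i_\zeta(u,v)=\lim_{z\to\zeta}(d_i(u,z)-d_i(v,z))$ exists and is continuous in $(\zeta,u,v)$.
* (F2) Fix a base point $o_i$ and let $P_i(z,w)=d_i(o_i,z)+d_i(o_i,w)-d_i(z,w)$, twice the Gromov product. It extends continuously to $\bar M\times\bar M$ minus the diagonal of $\partial\tilde M$, and tends to $+\infty$ when both arguments tend to the same boundary point. For $z\in\tilde M$, $P_i(z,\zeta)=d_i(o_i,z)+\mathrm{Bus}^i_\zeta(o_i,z)$. For $\eta\ne\zeta$ in $\partial\tilde M$ and $p$ on the $g_i$-geodesic $(\eta,\zeta)$, $P_i(\eta,\zeta)=\mathrm{Bus}^i_\eta(o_i,p)+\mathrm{Bus}^i_\zeta(o_i,p)$.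
* (F3) $\Gamma$ is torsion free and acts as a convergence group: any sequence of distinct elements has a subsequence $\alpha_k$ and points $A,R\in\partial\tilde M$ with $\alpha_k\to A$ locally uniformly on $\partial\tilde M\setminus\{R\}$ and $\alpha_k^{-1}\to R$ locally uniformly on $\partial\tilde M\setminus\{A\}$. A nontrivial element is loxodromic (translating an axis) or parabolic (one fixed point $p$; its powers of either sign tend to $p$ off $p$).
* (F4) Two loxodromics of $\Gamma$ with a common fixed point have the same fixed points.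
* (F5) $\Lambda$ is perfect, and the pairs $(\gamma^-,\gamma^+)$, $\gamma$ loxodromic, are dense in $\Lambda\times\Lambda$.

**The cocycle.** For $w\in\Gamma$ and $\zeta\in\partial\tilde M$ put
$$c_i(w,\zeta)=\mathrm{Bus}^i_{w\zeta}(o_i,wo_i)=\mathrm{Bus}^i_\zeta(w^{-1}o_i,o_i)=d_i(w^{-1}o_i,o_i)-P_i(w^{-1}o_i,\zeta).\tag{1}$$
Inserting $w'^{-1}o_i$ in $\mathrm{Bus}^i_\zeta(w'^{-1}w^{-1}o_i,o_i)$ gives $c_i(ww',\zeta)=c_i(w,w'\zeta)+c_i(w',\zeta)$. For loxodromic $\gamma$ with attracting point $\gamma^+$, $c_i(\gamma,\gamma^+)=\ell_i(\gamma)$. Using $\gamma p$ on the geodesic $(\gamma\eta,\gamma\zeta)$ in (F2) we get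
$$P_i(\gamma\eta,\gamma\zeta)=P_i(\eta,\zeta)+c_i(\gamma,\eta)+c_i(\gamma,\zeta).\tag{2}$$
The Busemann coordinate is $t_i(v)=\mathrm{Bus}^i_{v_+}(o_i,\pi(v))$, where $\pi$ is the base point map. It grows at unit rate along the flow, and
$$\gamma(\eta,\zeta,t)=(\gamma\eta,\gamma\zeta,\,t+c_i(\gamma,\zeta)).\tag{3}$$

*Example.* In the upper half plane with $o=i$, $\mathrm{Bus}_\infty(u,v)=\log(\mathrm{Im}\,v/\mathrm{Im}\,u)$ and $\mathrm{Bus}_\zeta(z,i)=\log\frac{|z-\zeta|^2}{(1+\zeta^2)\,\mathrm{Im}\,z}$ for real $\zeta$. For $b(z)=e^\lambda z$ we get $c(b,\zeta)=\mathrm{Bus}_\zeta(e^{-\lambda}i,i)=-\lambda+\log\frac{1+e^{2\lambda}\zeta^2}{1+\zeta^2}$. It is $\lambda$ at $b^+=\infty$, $-\lambda$ at $b^-=0$, and varies in between: the length of a letter depends on what follows it.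

A finite flow-invariant measure on $S^gM$ lifts to a locally finite measure on $\partial^2\tilde M\times\mathbb R$ invariant under $\Gamma$ and under translations. The lift has the form $\mu\otimes dt$ with $\mu$ a current, so the measure is $m^g_\mu$. To construct a current with finite mass it is enough to construct a finite invariant measure.

**Two clocks on one geodesic.** Let $\lambda\ge1$ with $\lambda^{-2}g_1\le g_2\le\lambda^2g_1$. For $v\in S^{g_2}\tilde M$ put $\tau(v)=\mathrm{Bus}^1_{v_+}(o_1,\pi(v))$: this is the $g_1$-clock read along a $g_2$-geodesic. It is continuous, and $\tau(\gamma v)=\tau(v)+c_1(\gamma,v_+)$. So the elapsed $g_1$-time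
$$A(v,s):=\tau(g_2^sv)-\tau(v)=\mathrm{Bus}^1_{v_+}(\pi(v),\pi(g_2^sv))$$
is $\Gamma$-invariant in $v$ and makes sense on $S^{g_2}M$.

**Lemma 2.** *If $m^{g_2}_\mu$ is finite, so is $m^{g_1}_\mu$.*

*Proof.* Let $s\ge0$. Then $A(v,s)\le d_1(\pi v,\pi g_2^sv)\le\lambda s$. The $g_2$-ray of $v$ is a $g_1$-quasigeodesic ending at $v_+$. By the Morse lemma, $\pi(g_2^sv)$ is within a uniform $D_0$ of a point $y'$ of the $g_1$-ray from $\pi(v)$ to $v_+$. Hence
$$A(v,s)\ge d_1(\pi v,y')-D_0\ge d_1(\pi v,\pi g_2^sv)-2D_0\ge s/\lambda-2D_0.$$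
Fix $s_0$ with $s_0/\lambda-2D_0\ge1$ and average: $\hat\tau(v)=\frac1{s_0}\int_0^{s_0}\tau(g_2^uv)\,du$. Along orbits $\hat\tau$ has derivative $q(v)=A(v,s_0)/s_0\in[1/s_0,\lambda]$, so it maps each orbit bijectively onto $\mathbb R$; also $\hat\tau(\gamma v)=\hat\tau(v)+c_1(\gamma,v_+)$. By (3), $v\mapsto(v_-,v_+,\hat\tau(v))$ is a $\Gamma$-equivariant Borel bijection $S^{g_2}\tilde M\to S^{g_1}\tilde M$ in Hopf coordinates, and it sends $q\cdot\mu\otimes dt_2$ to $\mu\otimes dt_1$. It maps Borel fundamental domains of $\Gamma$ to fundamental domains, so $\|m^{g_1}_\mu\|=\int q\,dm^{g_2}_\mu\le\lambda\|m^{g_2}_\mu\|$. $\square$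

The next lemma says what a $g_1$-eigenfunction looks like when it is read on the $g_2$-flow. On the rose with lengths $(1,\sqrt2)$ the analogue is a phase that advances by $2\pi$ per petal, whatever the petal.

**Lemma 3.** *Let $m^{g_2}_\mu$ be finite and nonzero and let $c>0$. Suppose $G'$ is a bounded Borel function on $S^{g_2}M$ with $|G'|$ equal a.e. to a nonzero constant and, for each $s$, $G'\circ g_2^s=e^{2\pi iA(\cdot,s)/c}G'$ a.e. Then $m^{g_1}_\mu$ is not weakly mixing.*

*Proof.* Lift $G'$ to $\tilde G'$ on $S^{g_2}\tilde M$. The function $e^{-2\pi i\tau/c}\tilde G'$ is a.e. invariant under each $g_2^s$. By Fubini it equals a.e. a function $\phi(v_-,v_+)$, and $|\phi|$ is a.e. a nonzero constant. Since $\tilde G'$ is $\Gamma$-invariant, $\phi(\gamma(\eta,\zeta))=e^{-2\pi ic_1(\gamma,\zeta)/c}\phi(\eta,\zeta)$ $\mu$-a.e. By (3), $G(\eta,\zeta,t_1)=e^{2\pi it_1/c}\phi(\eta,\zeta)$ is then a.e. $\Gamma$-invariant on $S^{g_1}\tilde M$. It descends to a bounded function on $S^{g_1}M$ of nonzero constant modulus,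 with $G\circ g_1^s=e^{2\pi is/c}G$. Since $m^{g_1}_\mu$ is finite by Lemma 2, the eigenfunction test applies. $\square$

## 4. Periodic words rule out a continuous phase

The first thing to try is to plant a rose in $M$. Choose two elements $a_0,a_1\in\Gamma$ in ping-pong position, so that a sequence $\omega\in\{0,1\}^{\mathbb Z}$ determines endpoints $\xi_\pm(\omega)$, depending continuously on $\omega$, with $\xi_\pm(S\omega)=a_{n_0}^{-1}\xi_\pm(\omega)$. Push the Bernoulli measure to the geodesics $(\xi_-(\omega),\xi_+(\omega))$. The $g_i$-time spent on the letter $n_0$ is, up to a bounded transfer term, $c_i(a_{n_0},\xi_+(S\omega))$. For an eigenfunction of frequency $1/c$ for $g_1$ one wants a function $D_1$ with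
$$c_1(a_{n_0},\xi_+(S\omega))\equiv D_1(S\omega)-D_1(\omega)\pmod c.\tag{4}$$
If $D_1$ is continuous, (4) holds at every $\omega$. Evaluate it along the periodic sequence that repeats a word $W=a_{n_0}\cdots a_{n_{k-1}}$, so that $\xi_+(\omega)=W^+$. The sum of (4) over one period gives $\ell_1(W)=c_1(W,W^+)\in c\mathbb Z$. So all words in $a_0,a_1$ would have lengths in $c\mathbb Z$. For hyperbolic surfaces this is impossible.

**Lemma 4.** *Let $b=\mathrm{diag}(e^{\lambda/2},e^{-\lambda/2})$ with $\lambda>0$, and let $x=(x_{ij})\in SL_2(\mathbb R)$ with $x_{11}\ne0$ and $x_{12}x_{21}\ne0$. There is no $c>0$ such that $\lambda$ and the translation lengths of $b^kx$, for all large $k$, lie in $c\mathbb Z$.*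

*Proof.* Put $s'=x_{22}\,\mathrm{sgn}(x_{11})$. For $k$ large, $|\mathrm{tr}(b^kx)|=|x_{11}|e^{k\lambda/2}+s'e^{-k\lambda/2}>2$, so $b^kx$ is loxodromic, and its length $\ell_k$ satisfies
$$e^{\ell_k/2}+e^{-\ell_k/2}=|x_{11}|e^{k\lambda/2}+s'e^{-k\lambda/2}.\tag{5}$$
Hence $\ell_k-k\lambda\to2\log|x_{11}|$. If these numbers lie in $c\mathbb Z$, then $\ell_k-k\lambda=2\log|x_{11}|$ for all large $k$, that is, $e^{\ell_k/2}=|x_{11}|e^{k\lambda/2}$. Subtracting this from (5) leaves $|x_{11}|^{-1}=s'$, so $x_{11}x_{22}=1$ and $x_{12}x_{21}=0$, a contradiction. $\square$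

If $b$ and $x$ lie in a discrete group and $x$ moves $\{0,\infty\}=\{b^\pm\}$ off itself, then $x\infty=x_{11}/x_{21}$ and $x0=x_{12}/x_{22}$ show that $x_{11},x_{12},x_{21}\ne0$. So the planted rose has no continuous phase in the case that matters for Theorem A.

The phase is allowed to be merely measurable, and the letters may depend on the past. So let each new group element be chosen to correct the phase accumulated so far. Two things now stand in the way. First, a bi-infinite sequence has no first letter, so "accumulated so far" has no meaning, and the rule must commute with the shift. Secondly, each correction is only approximate, and errors of a fixed size $\varepsilon$, one per letter, do not sum.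

One device removes both. Use infinitely many symbols $n=0,1,2,\dots$. The symbol $0$ makes no correction. A symbol $n\ge1$ looks back to the last symbol of value at least $n+1$ and corrects the whole block since then, with precision $\varepsilon_n=\varepsilon_02^{-n}$. Looking into the past from time $0$ one passes blocks of strictly increasing levels, each counted once, so the total error is at most a constant times $\sum\varepsilon_n$. We correct two quantities together: the $g_1$-clock modulo $c$, to $0$, and the $g_2$-clock, to a number $L_n$ that depends only on the symbol. Then the $g_2$-flow is modeled on a suspension to which Proposition 1 applies. That both can be steered independently is where the hypotheses of Theorem B enter.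

## 5. A ping-pong semigroup and its normalized cocycle

This section holds for arbitrary admissible $g_1,g_2$. Its purpose is a supply of letters that can be multiplied freely and whose lengths can be computed up to small errors.

**Step 1: the element $b$.** Fix a loxodromic $b$ generating the stabilizer of $\{b^\pm\}$. This is possible: such a stabilizer acts on the axis freely, isometrically and properly discontinuously, no element flips the axis since a flip has a fixed point, and so it is infinite cyclic. Put $\Gamma^*=\Gamma\setminus\langle b\rangle$. For $x\in\Gamma^*$ we have $x\{b^\pm\}\cap\{b^\pm\}=\emptyset$. Otherwise $xbx^{-1}$ and $b$ share a fixed point, hence both by (F4), and $x$ stabilizes $\{b^\pm\}$. Likewise a loxodromic $\gamma\notin\langle b\rangle$ has no fixed point in $\{b^\pm\}$.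

**Step 2: the ping-pong sets.** Let $A_i$ be the $g_i$-axis of $b$ and $\mathrm{pr}:\bar M\setminus\{b^\pm\}\to A_2\cong\mathbb R$ the continuous $g_2$-nearest point projection. Then $\mathrm{pr}(bz)=\mathrm{pr}(z)+\ell_2(b)$ and $\mathrm{pr}(z)\to\pm\infty$ as $z\to b^\pm$. Put
$$U^-=\{b^-\}\cup\{\mathrm{pr}\le0\},\qquad U^+=\{b^+\}\cup\{\mathrm{pr}\ge1\}.$$
These are disjoint closed subsets of $\bar M$, neighborhoods of $b^-$ and $b^+$. Moreover $bU^+\subsetneq U^+$, $b^{-1}U^-\subset U^-$, $b^qU^+\downarrow\{b^+\}$ and $b^{-q}U^-\downarrow\{b^-\}$ as $q\to\infty$. Choose $o_2\in A_2$ with coordinate $0$ and $o_1\in A_1$ with $\mathrm{pr}(o_1)\le0$. So $o_1,o_2\in U^-$, and $P_i(b^-,b^+)=0$ by (F2) with $p=o_i$.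

**Step 3: good words.** Let $x\in\Gamma^*$. As $J\to\infty$, $xb^JU^+$ shrinks to $xb^+\ne b^-$ while $b^{-J}U^+$ increases to $\bar M\setminus\{b^-\}$; and $x^{-1}b^{-J}U^-$ shrinks to $x^{-1}b^-\ne b^+$ while $b^JU^-$ increases to $\bar M\setminus\{b^+\}$. By compactness there is $J(x)\in\mathbb N$ with
$$xb^JU^+\subset b^{-J}U^+,\qquad x^{-1}b^{-J}U^-\subset b^JU^-\qquad(J\ge J(x)).\tag{6}$$
$J(x)$ may be enlarged at will; the function $J$ is fixed once and for all after the choice of $x_*$ in Section 6.

**Definition (good word).** A *good word* is a formal expression $a=b^{j_0}x_1b^{j_1}x_2\cdots x_mb^{j_m}$ with $m\ge1$, $x_l\in\Gamma^*$, $j_0\ge J(x_1)+1$, $j_l\ge J(x_l)+J(x_{l+1})$ for $1\le l<m$, and $j_m\ge J(x_m)$. We also write $a$ for its value in $\Gamma$.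

For instance $b^Jxb^J$ is a good word when $J\ge J(x)+1$. Apply (6) letter by letter, from the right for $U^+$: $x_mb^{j_m}U^+\subset b^{-J(x_m)}U^+$, then $b^{j_{m-1}}$ moves this into $b^{j_{m-1}-J(x_m)}U^+\subset b^{J(x_{m-1})}U^+$, and so on. For $a^{-1}U^-$ start with $b^{-j_0}U^-\subset b^{-J(x_1)}U^-$, then $x_1^{-1}b^{-J(x_1)}U^-\subset b^{J(x_1)}U^-$, then $b^{-j_1}$ moves this into $b^{-J(x_2)}U^-$, and so on. The result is
$$aU^+\subset b^{\,j_0-J(x_1)}U^+\subset bU^+,\qquad a^{-1}U^-\subset b^{J(x_m)-j_m}U^-\subset U^-.\tag{7}$$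
Let $\mathcal S$ be the semigroup generated by $b$ and all good words. For $W\in\mathcal S$ we have $WU^+\subset bU^+$ and $W^{-1}U^-\subset U^-$; in particular $W\ne e$, as $bU^+\ne U^+$.

**Step 4: boundary points of bi-infinite products.** Let $(a_k)_{k\in\mathbb Z}$ be a sequence in $\mathcal S$ and $\alpha_k=a_0\cdots a_{k-1}$. The $\alpha_k$ are distinct, because no product is trivial, and the sets $\alpha_kU^+_\partial$ decrease. Take a subsequence with $A,R$ as in (F3). We have $\alpha_k^{-1}U^-_\partial\subset U^-_\partial$, and $U^-_\partial$ is infinite, so it contains a point $y\neq A$; then $\alpha_k^{-1}y\to R$ shows $R\in U^-$. So $R\notin U^+$ and $\alpha_k\to A$ uniformly on $U^+_\partial$. Thus $\bigcap_k\alpha_kU^+_\partial$ is a single point $\xi_+\in U^+_\partial$, and $\xi_+=\lim\alpha_k\zeta^0$ for any fixed $\zeta^0\in U^+_\partial$. In the same way, with the elements $(a_{-k}\cdots a_{-1})^{-1}$ and the roles of $U^\pm$ exchanged, $\bigcap_k(a_{-k}\cdots a_{-1})^{-1}U^-_\partial=\{\xi_-\}$ with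 $\xi_-\in U^-_\partial$. So $\xi_\pm$ depend measurably on $(a_k)$, and for the shifted sequence $(a_{k+1})_k$ they become $a_0^{-1}\xi_\pm$. For a constant sequence $a_k=W\in\mathcal S$ the points $\xi_\pm$ are fixed by $W$ and distinct, so $W$ translates the geodesic joining them: $W$ is loxodromic with $W^\pm=\xi_\pm\in U^\pm$.

**Step 5: normalizing the cocycle so that $b$ has constant length.** Since $o_i\in A_i$, $d_i(b^{-m}o_i,o_i)=m\ell_i(b)$. By (1), for $\zeta\ne b^-$,
$$c_i(b^m,\zeta)-m\ell_i(b)=-P_i(b^{-m}o_i,\zeta)\to\Psi_i(\zeta):=-P_i(b^-,\zeta)\qquad(m\to\infty).$$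
$\Psi_i$ is continuous and $\Psi_i(b^+)=0$. For $\zeta,w\zeta\ne b^-$ put $c_i'(w,\zeta)=c_i(w,\zeta)+\Psi_i(w\zeta)-\Psi_i(\zeta)$. This is again a cocycle. Since $c_i(b^mw,\zeta)=c_i(b^m,w\zeta)+c_i(w,\zeta)$,
$$c_i'(w,\zeta)=\lim_m\bigl(c_i(b^mw,\zeta)-m\ell_i(b)\bigr)-\Psi_i(\zeta),\qquad c_i'(b^l,\zeta)=l\,\ell_i(b)\quad(l\in\mathbb Z),\tag{8}$$
where the second formula is the first with $w=b^l$.

*Example (continued).* In the upper half plane with $b(z)=e^\lambda z$ and $o=i$, $P(\eta,\zeta)=-2\log\frac{|\eta-\zeta|}{\sqrt{1+\eta^2}\sqrt{1+\zeta^2}}$, so $\Psi(\zeta)=\log\frac{\zeta^2}{1+\zeta^2}$. With the formula for $c(b,\zeta)$ in Section 3, $c'(b,\zeta)=c(b,\zeta)+\Psi(e^\lambda\zeta)-\Psi(\zeta)=\lambda$, as (8) says. For $x=(x_{ij})$ as in Lemma 4, $\mathrm{Im}(x^{-1}i)=1/(x_{11}^2+x_{21}^2)$, so $c(x,\infty)=\log(x_{11}^2+x_{21}^2)$, while $\Psi(x\infty)=\Psi(x_{11}/x_{21})=\log\frac{x_{11}^2}{x_{11}^2+x_{21}^2}$. Hence $c'(x,b^+)=2\log|x_{11}|$, which is the limit of $\ell_k-k\lambda$ found in Lemma 4.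

**Lemma 5 (distortion).** *Let $\mathrm{dis}(q)=\max_i\sup\{|P_i(z,\zeta)-P_i(z,\zeta')|:z\in U^-,\ \zeta,\zeta'\in b^qU^+_\partial\}$. Then $\mathrm{dis}(q)\to0$ as $q\to\infty$, and $|c_i'(W,\zeta)-c_i'(W,\zeta')|\le2\,\mathrm{dis}(q)$ for all $W\in\mathcal S\cup\{e\}$, $\zeta,\zeta'\in b^qU^+_\partial$, $q\ge0$.*

*Proof.* $P_i$ is uniformly continuous on the compact set $U^-\times U^+_\partial$, and $b^qU^+_\partial\downarrow\{b^+\}$, so $\mathrm{dis}(q)\to0$. The point $z=(b^mW)^{-1}o_i=W^{-1}b^{-m}o_i$ lies in $U^-$, because $o_i\in U^-$. By (1), $|c_i(b^mW,\zeta)-c_i(b^mW,\zeta')|=|P_i(z,\zeta)-P_i(z,\zeta')|\le\mathrm{dis}(q)$. Let $m\to\infty$ in (8) and use $|\Psi_i(\zeta)-\Psi_i(\zeta')|\le\mathrm{dis}(q)$, which holds as $b^-\in U^-$. $\square$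

The bound does not depend on $W$: arbitrarily long words are as well behaved as short ones. For $x\in\Gamma^*$ let $\beta_i(x)=c_i'(x,b^+)$. Since $xb^+\ne b^-$, $c_i'(x,\cdot)$ is continuous at $b^+$. Write $\beta=(\beta_1,\beta_2)$ and $\ell=(\ell_1,\ell_2)$. The next lemma links $\beta$ with lengths; it is needed in Sections 6, 10 and 11.

**Lemma 6.** *(a) $\beta_i(x)=\lim_{J\to\infty}\bigl(\ell_i(b^Jxb^J)-2J\ell_i(b)\bigr)$ for $x\in\Gamma^*$. For loxodromic $\gamma\notin\langle b\rangle$, as $k\to\infty$: (b) $\beta_i(\gamma^{k+1})-\beta_i(\gamma^k)\to\ell_i(\gamma)$; (c) $\beta_i(\gamma^k)-k\ell_i(\gamma)\to F_i(\gamma^-,\gamma^+)$, where $F_i(\eta,\zeta):=P_i(\eta,\zeta)-P_i(\eta,b^+)-P_i(b^-,\zeta)$.*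

*Proof.* (a) For $J$ large $a=b^Jxb^J$ is a good word. At the fixed point $a^+$ the terms $\Psi_i$ cancel, so $\ell_i(a)=c_i(a,a^+)=c_i'(a,a^+)=2J\ell_i(b)+c_i'(x,b^Ja^+)$ by (8). Here $b^Ja^+\in b^JU^+$, so $b^Ja^+\to b^+$.

(b) By Step 1, $\gamma^\pm\notin\{b^\pm\}$, so $\gamma^k\in\Gamma^*$ for $k\ge1$. We have $\beta_i(\gamma^k)=c_i(\gamma^k,b^+)-P_i(b^-,\gamma^kb^+)$, and $\gamma^kb^+\to\gamma^+\ne b^-$. So the difference is $c_i(\gamma,\gamma^kb^+)+o(1)\to c_i(\gamma,\gamma^+)=\ell_i(\gamma)$.

(c) By (1), $c_i(\gamma^k,b^+)=d_i(\gamma^{-k}o_i,o_i)-P_i(\gamma^{-k}o_i,b^+)$, and the last term tends to $P_i(\gamma^-,b^+)$. For $p$ on the $g_i$-axis of $\gamma$ we have $k\ell_i(\gamma)=d_i(p,\gamma^kp)$ and $d_i(\gamma^{-k}o_i,p)=d_i(o_i,\gamma^kp)$. So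
$$d_i(\gamma^{-k}o_i,o_i)-k\ell_i(\gamma)=\bigl[d_i(\gamma^{-k}o_i,o_i)-d_i(\gamma^{-k}o_i,p)\bigr]+\bigl[d_i(o_i,\gamma^kp)-d_i(p,\gamma^kp)\bigr],$$
which tends to $\mathrm{Bus}^i_{\gamma^-}(o_i,p)+\mathrm{Bus}^i_{\gamma^+}(o_i,p)=P_i(\gamma^-,\gamma^+)$. Together with $P_i(b^-,\gamma^kb^+)\to P_i(b^-,\gamma^+)$ this is (c). $\square$

## 6. A dense group of displacements and the correction lemma

From here to the end of Section 9 we assume the hypotheses of Theorem B: $\ell_1,\ell_2$ are not proportional and $\ell_2$ is not arithmetic.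

**Step 1: the frequency.** We choose $c$ so that no resonance ties the $g_1$-clock modulo $c$ to the $g_2$-clock. Let $\Xi=\{\xi\in\mathbb R^2:\xi\cdot\ell(\gamma)\in\mathbb Z\text{ for all loxodromic }\gamma\}$. Non-proportionality gives two linearly independent vectors $\ell(\gamma)$, so $\Xi$ is discrete, hence countable. Fix $c>0$ with $c\xi_1\notin\mathbb Z$ for all $\xi\in\Xi$ with $\xi_1\ne0$; only countably many $c$ are excluded. Let $T=(\mathbb R/c\mathbb Z)\times\mathbb R$ and $|(s,r)|_T=\max(\mathrm{dist}(s,c\mathbb Z),|r|)$.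

**Step 2: density.** *The images in $T$ of $\ell(b)$ and of the $\beta(x)$, $x\in\Gamma^*$, generate a dense subgroup.* By Lemma 6(b) and $\ell(b^k)=|k|\ell(b)$, its closure contains the images of all $\ell(\gamma)$. If the closure were not $T$, some nontrivial character of $T$ would be trivial on it. A character of $T$ is $(s,r)\mapsto e^{2\pi i(\xi_1s+\xi_2r)}$ with $c\xi_1\in\mathbb Z$; if it is trivial on all $\ell(\gamma)$, then $\xi\in\Xi$. The choice of $c$ gives $\xi_1=0$. Then $\xi_2\ell_2(\gamma)\in\mathbb Z$ for all $\gamma$, and $\xi_2=0$ since $\ell_2$ is not arithmetic.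

**Step 3: a marker $x_*$.** In Section 9 we shall have to recognize, from the past endpoint of a geodesic, where the last nonzero symbol stood. For this, all correcting letters will end in the same way. Fix $x_*\in\Gamma^*$ and enlarge $J(x_*)$ so that
$$C:=x_*^{-1}b^{-J(x_*)}U^-_\partial\quad\text{satisfies}\quad b^\pm\notin C,\quad\mathrm{diam}\,\mathrm{pr}(C)<\ell_2(b)/2.$$
This is possible since $C$ shrinks to $x_*^{-1}b^-\notin\{b^\pm\}$ as $J(x_*)\to\infty$. As $\mathrm{pr}(b^kC)=\mathrm{pr}(C)+k\ell_2(b)$, the sets $b^kC$ $(k\in\mathbb Z)$ are pairwise disjoint. By (6), $C\subset b^{J(x_*)}U^-$. The function $J$ is now fixed.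

Write $c'=(c_1'\bmod c,\ c_2')\in T$.

**Lemma 7 (correction).** *For every $\varepsilon>0$ there are $N(\varepsilon)\ge0$ and $j_*(\varepsilon)\in\mathbb N$ such that for all $W\in\mathcal S\cup\{e\}$ and $(s,r)\in T$ with $r\ge N(\varepsilon)$ there is a good word $a=a'x_*b^{j_*(\varepsilon)}$ (that is, $x_m=x_*$ and $j_m=j_*(\varepsilon)$) such that*

*(i) $|c'(Wa,b^+)-c'(W,b^+)-(s,r)|_T\le\varepsilon$;*

*(ii) $|c'(Va,\zeta)-c'(Va,b^+)|_T\le\varepsilon$ for all $V\in\mathcal S\cup\{e\}$, $\zeta\in U^+_\partial$.*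

*Proof.* The group $\bar T=T/\langle\ell(b)\rangle$ is compact, as $\ell_2(b)>0$. The closure of a subsemigroup of a compact group is a group. So by Step 2 the semigroup generated by the images of the $\beta(x)$ is dense in $\bar T$, and so is its translate by the image of $\beta(x_*)$. By compactness there is a finite set $\mathcal W$ of finite sequences $(x_1,\dots,x_m)$ in $\Gamma^*$ with $x_m=x_*$ such that for each $(s,r)\in T$ there are a sequence in $\mathcal W$ and $\nu\in\mathbb Z$ with
$$\Bigl|\sum_l\beta(x_l)+\nu\ell(b)-(s,r)\Bigr|_T\le\varepsilon/4.\tag{9}$$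
Choose $q\ge0$ with $2\,\mathrm{dis}(q)\le\varepsilon/4$, and $q'\ge0$ such that $|c_i'(x,\zeta)-\beta_i(x)|\le\varepsilon/(4\max m)$ for all $x$ occurring in $\mathcal W$ and $\zeta\in b^{q'}U^+_\partial$. Set $j_l=J(x_l)+J(x_{l+1})+q'$ for $1\le l<m$ and $j_m=J(x_*)+q=:j_*(\varepsilon)$. Given $(s,r)$, pick the sequence and $\nu$ of (9). Then $\nu\ge(r-\varepsilon/4-\sum_l\beta_2(x_l))/\ell_2(b)$. As $\mathcal W$ is finite, there is $N(\varepsilon)$ such that $r\ge N(\varepsilon)$ implies $j_0:=\nu-\sum_{l\ge1}j_l\ge J(x_1)+q+1$. Let $a=b^{j_0}x_1\cdots x_mb^{j_m}$, a good word.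

By the cocycle identity and (8), $c'(a,b^+)=\sum_lc'(x_l,\zeta_l)+\nu\ell(b)$ with $\zeta_m=b^+$ and, for $l<m$, $\zeta_l=b^{j_l}x_{l+1}\cdots x_mb^{j_m}b^+\in b^{j_l-J(x_{l+1})}U^+\subset b^{q'}U^+$. So replacing each $c'(x_l,\zeta_l)$ by $\beta(x_l)$ costs at most $\varepsilon/4$ in all, and with (9), $|c'(a,b^+)-(s,r)|_T\le\varepsilon/2$. By (7), $ab^+\in b^{j_0-J(x_1)}U^+\subset b^qU^+$. By Lemma 5, $c'(Wa,b^+)=c'(W,ab^+)+c'(a,b^+)$ differs from $c'(W,b^+)+c'(a,b^+)$ by at most $2\,\mathrm{dis}(q)\le\varepsilon/4$. This proves (i).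

For (ii) write $a=a''b^q$, where $a''$ ends in $x_*b^{J(x_*)}$ and is still a good word. By (8) the difference in (ii) is $c'(Va'',b^q\zeta)-c'(Va'',b^+)$, which by Lemma 5 is at most $2\,\mathrm{dis}(q)\le\varepsilon$. $\square$

## 7. Letters that correct their past

**Constants.** Let $\varepsilon_n=\varepsilon_02^{-n}$ $(n\ge1)$, with $\varepsilon_0>0$ so small that $2\sum\varepsilon_n\le1$ and $\frac{4\pi}c\sum\varepsilon_n\le\frac1{10}$; the sums run over $n\ge1$. Let $L_0=\ell_2(b)$, and choose $L_n\ge N(\varepsilon_n)+1$ for $n\ge1$, with $L_1/L_0\notin\mathbb Q$. Then $\inf L_n>0$. Write $j_*=j_*(\varepsilon_1)$.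

Let $\Omega=(\mathbb Z_{\ge0})^{\mathbb Z}$, $S$, $\mathbb P$, $f(\omega)=L_{n_0}$, $\Omega^f$, $\mathfrak F$, $\psi$, $\mathbf m$ be as in Section 1, with all $p_n>0$ and $\sum p_nL_n<\infty$. The $p_n$ are fixed only in Section 9, and no choice made before that depends on them. Restrict to the full-measure invariant set of $\omega$ in which every $n$ occurs infinitely often in both directions.

**Step 1: the rule.** If $n_k=0$ put $a_k=b$. If $n_k=n\ge1$, let $k^-<k$ be the last index before $k$ with $n_{k^-}\ge n+1$, and $W=a_{k^-+1}\cdots a_{k-1}$ (possibly $e$). Let $a_k$ be the first good word, in a fixed enumeration of the countably many good words, that ends in $x_*b^{j_*(\varepsilon_n)}$, has property (ii) of Lemma 7 with $\varepsilon=\varepsilon_n$, and satisfies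
$$\Bigl|c'(a_{k^-+1}\cdots a_k,b^+)-\Bigl(0,\sum_{k^-<l\le k}L_{n_l}\Bigr)\Bigr|_T\le\varepsilon_n.\tag{10}$$
If $k^-<l<k$ and $n_l\ge1$, then $n_l\le n<n_{k^-}$, so $l^-\ge k^-$. So $a_k$ is determined recursively by $n_{k^-+1},\dots,n_k$; the rule is measurable and commutes with the shift: $a_k(\omega)=a_0(S^k\omega)$. By (ii) with $V=W$, for all $\zeta\in U^+_\partial$,
$$\Bigl|c'(a_{k^-+1}\cdots a_k,\zeta)-\Bigl(0,\sum_{k^-<l\le k}L_{n_l}\Bigr)\Bigr|_T\le2\varepsilon_n.\tag{11}$$

*Example.* Let $(n_0,\dots,n_6)=(3,0,2,1,0,1,2)$ and $k=6$. Then $k^-=0$ and $W=a_1\cdots a_5$. The last nonzero symbol in $W$ is at $5$, with level $1$, and $5^-=2$; the symbol at $2$ has level $2$, and $2^-=0$. So $W$ splits into $a_1a_2$, whose displacement is within $2\varepsilon_2$ of $(0,L_0+L_2)$, and $a_3a_4a_5$, within $2\varepsilon_1$ of $(0,L_1+L_0+L_1)$. The error of the letter $a_3$ does not appear separately: $a_5$ has corrected it. The new letter $a_6$ has to supply a displacement with second coordinate within $2\varepsilon_1+2\varepsilon_2$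 of $L_2$, which is large enough for Lemma 7.

**Step 2: the choice is always possible.** We need the target of Lemma 7, $(s,r)=(0,\sum_{k^-<l\le k}L_{n_l})-c'(W,b^+)$, to satisfy $r\ge N(\varepsilon_n)$; it is enough that $r\ge L_n-1$. If $n_l=0$ for all $k^-<l<k$, then $r=L_n$ by (8). Otherwise let $l_0$ be the last index in $(k^-,k)$ with $n_{l_0}\ge1$, and put $l_{i+1}=(l_i)^-$. As long as $l_i>k^-$, its level $n_{l_i}$ is at most $n$ and $l_{i+1}\ge k^-$. The levels strictly increase, so the chain ends at $k^-$. By the cocycle identity $c'(W,b^+)$ is the sum of the contributions of the blocks $(l_{i+1},l_i]$, evaluated at points of $U^+_\partial$, and of the zeros in $(l_0,k)$. The zeros contribute exactly $L_0$ each to $c_2'$, and the blocks satisfy (11) with distinct levels. So $|r-L_n|\le2\sum\varepsilon_n\le1$.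

**Step 3: the defects form a coboundary.** We now show that the $g_2$-length of the letter $a_0$ is $f$ plus a coboundary, and that its $g_1$-length modulo $c$ is a coboundary. Let $\xi_\pm(\omega)\in U^\pm_\partial$ be the points of Section 5, Step 4, so $\xi_\pm(S\omega)=a_0^{-1}\xi_\pm(\omega)$. Put $\zeta_k=\xi_+(S^k\omega)$, so that $a_k\zeta_{k+1}=\zeta_k$, and let the defect of the letter $k$ be
$$e_k=c'(a_k,\zeta_{k+1})-(0,L_{n_k})\in T.$$
We want to sum all defects of the past. For $n\ge1$ let $k_n(\omega)=\max\{k<0:n_k\ge n\}$ and $E^{(n)}(\omega)=\sum_{k_n<l<0}e_l$. Let $r(\omega)$ be the number of zeros immediately preceding position $0$. By (8) a zero has defect $(\ell_1(b),0)$, so $E^{(1)}=(r(\omega)\ell_1(b),0)$. Next, $E^{(n+1)}-E^{(n)}=\sum_{k_{n+1}<l\le k_n}e_l$. It is $0$ if $k_n=k_{n+1}$. Otherwise $n_{k_n}=n$ and $(k_n)^-=k_{n+1}$, so by the cocycle identity it equals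
$$c'(a_{k_{n+1}+1}\cdots a_{k_n},\zeta_{k_n+1})-\Bigl(0,\sum_{k_{n+1}<l\le k_n}L_{n_l}\Bigr),$$
which has norm at most $2\varepsilon_n$ by (11). Hence $E=\lim E^{(n)}=(E_1,E_2)$ exists, and
$$E(\omega)=(r(\omega)\ell_1(b),0)+\Delta(\omega),\qquad|\Delta|_T\le2\sum\varepsilon_n,\qquad|E_2|\le1.\tag{12}$$
For $n>n_0$ we have $k_n(S\omega)=k_n(\omega)-1$, hence $E^{(n)}(S\omega)=E^{(n)}(\omega)+e_0(\omega)$. Letting $n\to\infty$, $e_0=E\circ S-E$.

Put $D_i:=E_i+\Psi_i\circ\xi_+$ (for $i=1$ modulo $c$). Since $c_i(a_0,\xi_+(S\omega))=c_i'(a_0,\xi_+(S\omega))-\Psi_i(\xi_+(\omega))+\Psi_i(\xi_+(S\omega))$, we have proved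
$$c_2(a_0,\xi_+(S\omega))=f(\omega)+D_2(S\omega)-D_2(\omega),\qquad c_1(a_0,\xi_+(S\omega))\equiv D_1(S\omega)-D_1(\omega)\pmod c.\tag{13}$$
The second relation is the equation (4) that Section 4 asked for, with a measurable $D_1$.

## 8. The current, and strong mixing for $g_2$

**Step 1: mapping the suspension to the geodesic flow.** In Hopf coordinates put
$$\tilde\Theta(\omega,t)=(\xi_-(\omega),\xi_+(\omega),t-D_2(\omega))\in\partial^2\tilde M\times\mathbb R=S^{g_2}\tilde M.$$
We have $c_2(a_0^{-1},\xi_+(\omega))=-c_2(a_0,\xi_+(S\omega))$, so by (3) and (13) the last coordinate of $a_0^{-1}\tilde\Theta(\omega,t)$ is $t-D_2(\omega)-f(\omega)-D_2(S\omega)+D_2(\omega)=t-f(\omega)-D_2(S\omega)$. Hence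
$$\tilde\Theta(S\omega,t-f(\omega))=a_0(\omega)^{-1}\tilde\Theta(\omega,t).\tag{14}$$
So $\tilde\Theta$ induces a measurable flow-equivariant map $\Theta:\Omega^f\to S^{g_2}M$. Let $m_2=\Theta_*\mathbf m$. It is finite, nonzero and invariant, so $m_2=m^{g_2}_\mu$ for a geodesic current $\mu$ (Section 3). By Lemma 2, $m^{g_1}_\mu$ is finite.

**Step 2: mixing.** Since $m_2(A\cap g_2^sB)=\mathbf m(\Theta^{-1}A\cap\psi^s\Theta^{-1}B)$, it suffices that $(\Omega^f,\psi,\mathbf m)$ is strongly mixing. As $L_1/L_0\notin\mathbb Q$, this is Proposition 1. So $m^{g_2}_\mu$ is strongly mixing, in particular ergodic; by the known result (2) of Section 2, $m^{g_1}_\mu$ is ergodic.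

## 9. The phase survives the projection: $g_1$ is not weakly mixing

**Step 1: the phase on the suspension and its projection.** Put
$$u(\omega,t)=\exp\tfrac{2\pi i}c\bigl(\tau(\tilde\Theta(\omega,t))+D_1(\omega)\bigr).$$
By (14), the equivariance $\tau(\gamma v)=\tau(v)+c_1(\gamma,v_+)$ and (13), replacing $(\omega,t)$ by $(S\omega,t-f(\omega))$ changes $\tau\circ\tilde\Theta$ by $-c_1(a_0,\xi_+(S\omega))\equiv D_1(\omega)-D_1(S\omega)$. So $u$ is a function on $\Omega^f$, with $|u|=1$ and $u\circ\psi^s=e^{2\pi iA(\Theta(\cdot),s)/c}u$. The map $\Theta$ need not be injective, so we project: let $G'$ be the bounded Borel function on $S^{g_2}M$ with $\int_BG'\,dm_2=\int_{\Theta^{-1}B}u\,d\mathbf m$ for all Borel $B$ (a conditional expectation). Then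
$$\int_BG'\circ g_2^s\,dm_2=\int_{g_2^sB}G'\,dm_2=\int_{\psi^s\Theta^{-1}B}u\,d\mathbf m=\int_{\Theta^{-1}B}e^{2\pi iA(\Theta(x),s)/c}u(x)\,d\mathbf m(x)=\int_Be^{2\pi iA(\cdot,s)/c}G'\,dm_2,$$
so $G'\circ g_2^s=e^{2\pi iA(\cdot,s)/c}G'$ a.e. Thus $|G'|$ is invariant, and by ergodicity it is a.e. constant. By Lemma 3 it remains to exclude that the constant is $0$, that is, to find a Borel set $V$ with
$$\int_{\Theta^{-1}V}u\,d\mathbf m\ne0.\tag{15}$$
Cancellation between different preimages is the danger. We choose a small $V$, and then $p$ so concentrated on the symbol $0$, and next on $1$, that most preimages of $V$ carry nearly the same phase.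

**Step 2: removing the axis coordinate.** For $v_+\ne b^-$ put $Q(v)=\exp\frac{2\pi i}c(\tau(v)+\Psi_1(v_+))$. Since $\tau(b^lv)+\Psi_1(b^lv_+)=\tau(v)+c_1'(b^l,v_+)+\Psi_1(v_+)$, (8) gives
$$Q(b^lv)=e^{2\pi il\ell_1(b)/c}Q(v),\qquad u(\omega,t)=Q(\tilde\Theta(\omega,t))\,e^{2\pi iE_1(\omega)/c}.\tag{16}$$

**Step 3: the constants and the set $V$.** All choices in this step are independent of $p$ and are made in this order.

* Let $B=1+\sup_{U^+_\partial}|\Psi_2|$, so $|D_2|\le B$ by (12). Let $\mathcal K=\{v\in S^{g_2}\tilde M:v_\pm\in U^\pm_\partial,\ |t_2(v)|\le L_0+L_1+B+1\}$, a compact set, and $\Phi=\{\gamma:\gamma\mathcal K\cap\mathcal K\ne\emptyset\}$, a finite set.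
* For integers $K\ge J(x_*)$ and $h\in(0,1)$ let $\tilde V=\{v:v_-\in b^{-K}C,\ v_+\in b^KU^+_\partial,\ t_2(v)\in(0,h)\}$. As $b^{-K}C\subset b^{-K+J(x_*)}U^-\subset U^-$, we have $\tilde V\subset\mathcal K$, and these sets shrink to $v_*=(b^-,b^+,0)$ as $K\to\infty$, $h\to0$. By continuity of $Q$ at $v_*$ fix $h$ so that for all large $K$ we have $|Q-Q_*|\le\frac1{10}$ on $\tilde V$, where $Q_*=Q(v_*)$.
* For $\gamma\in\Phi\setminus\langle b\rangle$ we have $\gamma^{-1}b^-\ne b^-$ and $\gamma^{-1}b^+\ne b^+$. As $\Phi$ is finite, there is an integer $R\ge1$ such that for all large $K$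
$$\gamma^{-1}b^{-K}C\cap b^{-R}U^-=\emptyset,\qquad\gamma^{-1}b^KU^+_\partial\cap b^RU^+=\emptyset\qquad(\gamma\in\Phi\setminus\langle b\rangle).\tag{17}$$
* Fix $K$ with these properties and $(K-j_*)\ell_2(b)\ge B$. Put $K'=2K+\lceil(B+1)/\ell_2(b)\rceil$.

Let $V$ be the image of $\tilde V$ in $S^{g_2}M$; it is Borel, as the countable union $\Gamma\tilde V$ is. We have $\Theta(\omega,t)\in V$ if and only if $\gamma\tilde\Theta(\omega,t)\in\tilde V$ for some $\gamma\in\Gamma$; say that such a $\gamma$ *works* for $(\omega,t)$. For $(\omega,t)\in\mathfrak F$ write $r=r(\omega)$, so $n_{-1-r}\ge1$, and partition $\Theta^{-1}V\cap\mathfrak F$ into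

* $\mathcal G_1$: $n_0\le1$, some $\gamma=b^l$ works, and $n_{-1-r}=1$;
* $\mathcal G_2$: $n_0\le1$, some $\gamma=b^l$ works, and $n_{-1-r}\ge2$;
* $\mathcal G_3$: $n_0\le1$ and no $\gamma\in\langle b\rangle$ works;
* $\mathcal G_4$: $n_0\ge2$.

**Step 4: a change of variables on $\mathcal G_1\cup\mathcal G_2$.** Move back to the start of the run of zeros: $(\omega,t)\mapsto(\omega',s)=(S^{-r}\omega,t+rL_0)$. The point $(\omega',s)$ lies in the $\mathbb Z$-orbit of $(\omega,t)\in\mathfrak F$, because the skipped symbols are zeros. As $\mathfrak F$ is a fundamental domain, the map is injective. It preserves $\mathbb P\otimes dt$, because it does so on each set $\{r=\text{const}\}$. By (14), $\tilde\Theta(\omega,t)=b^{-r}\tilde\Theta(\omega',s)$. Hence $b^l\tilde\Theta(\omega,t)\in\tilde V$ reads $b^{l_0}\tilde\Theta(\omega',s)\in\tilde V$ with $l_0=l-r$, and $n'_{-1}=n_{-1-r}$.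

**Step 5: the phase on $\mathcal G_1$ is almost constant.** Here $n'_{-1}=1$, so $a_{-1}(\omega')=a'x_*b^{j_*}$. We have $a'^{-1}U^-\subset b^{-J(x_*)}U^-$, because the last power of $b$ in $a'$ has exponent at least $J(x_{m-1})+J(x_*)$, or at least $J(x_*)+1$ if $m=1$; see the computation leading to (7). Hence
$$\xi_-(\omega')\in a_{-1}^{-1}U^-_\partial\subset b^{-j_*}x_*^{-1}b^{-J(x_*)}U^-_\partial=b^{-j_*}C.$$
Since $b^{l_0}\xi_-(\omega')\in b^{-K}C$ and the $b^kC$ are disjoint, $l_0=j_*-K$. So the number $r$ of zeros, which we do not control, and the exponent $l$ that works differ by a constant. With $v'=b^l\tilde\Theta(\omega,t)\in\tilde V$, (16) and (12) give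
$$u(\omega,t)=Q(b^{-l}v')e^{2\pi iE_1(\omega)/c}=Q(v')\,e^{2\pi i(r-l)\ell_1(b)/c}e^{2\pi i\Delta_1/c}=Q(v')\,e^{2\pi i(K-j_*)\ell_1(b)/c}e^{2\pi i\Delta_1/c}.$$
Since $|e^{2\pi i\Delta_1/c}-1|\le\frac{4\pi}c\sum\varepsilon_n\le\frac1{10}$, we get $|u-Q_*'|\le\frac15$ on $\mathcal G_1$, with the unimodular constant $Q_*'=Q_*e^{2\pi i(K-j_*)\ell_1(b)/c}$.

**Step 6: $\mathcal G_1$ is not too small.** Let $n'_{-1}=1$, $n'_0=\dots=n'_{K'-1}=0$ and $l_0=j_*-K$. Then $b^{l_0}\xi_-(\omega')\in b^{-K}C$ and $b^{l_0}\xi_+(\omega')\in b^{l_0+K'}U^+\subset b^KU^+$. By (3) and (8),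
$$t_2(b^{l_0}\tilde\Theta(\omega',s))=s-D_2(\omega')+c_2(b^{l_0},\xi_+(\omega'))=s-E_2(\omega')+l_0\ell_2(b)-\Psi_2(b^{l_0}\xi_+(\omega')).$$
This is in $(0,h)$ exactly for $s\in(\sigma,\sigma+h)$, where $\sigma=(K-j_*)\ell_2(b)+E_2(\omega')+\Psi_2(b^{l_0}\xi_+(\omega'))$. Since $|E_2|+|\Psi_2|\le B$ at these arguments, $\sigma\ge0$ and $\sigma+h\le K\ell_2(b)+B+1\le K'L_0$. Let $s\in(\sigma,\sigma+h)$ and $\rho=\lfloor s/L_0\rfloor<K'$. Then $(\omega',s)$ is the image under Step 4 of $(\omega,t)=(S^\rho\omega',s-\rho L_0)$, which has $r(\omega)=\rho$, $n_0=0$, $n_{-1-\rho}=1$ and $0\le t<L_0=f(\omega)$, and for which $b^{l_0+\rho}$ works. So it lies in $\mathcal G_1$. Hence $\mathbf m(\mathcal G_1)\ge p_1p_0^{K'}h$.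

**Step 7: the other three sets are small.** On $\mathcal G_2$ we have $n'_{-1}\ge2$. Given $\omega'$ there is at most one $l_0$ with $b^{l_0}\xi_-(\omega')\in b^{-K}C$, and then $t_2(b^{l_0}\tilde\Theta(\omega',s))=s+\mathrm{const}(\omega')$ must lie in $(0,h)$. So $\mathbf m(\mathcal G_2)\le h\sum_{n\ge2}p_n$.

On $\mathcal G_3$ we have $0\le t<L_0+L_1$ and $|D_2|\le B$, so $\tilde\Theta(\omega,t)\in\mathcal K$. As $\tilde V\subset\mathcal K$, any $\gamma$ that works lies in $\Phi\setminus\langle b\rangle$. If $n_{-R}=\dots=n_{-1}=0$, then $\xi_-(\omega)\in b^{-R}U^-$, while $\gamma\xi_-(\omega)\in b^{-K}C$, contradicting (17). If $n_0=\dots=n_{R-1}=0$, then $\xi_+(\omega)\in b^RU^+$, while $\gamma\xi_+(\omega)\in b^KU^+_\partial$, contradicting (17). So there is a nonzero symbol in each of these two blocks. These are independent events of probability at most $R\delta$ each, where $\delta=1-p_0$. Thus $\mathbf m(\mathcal G_3)\le R^2\delta^2(L_0+L_1)$.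

Finally $\mathbf m(\mathcal G_4)\le\sum_{n\ge2}p_nL_n$.

**Step 8: choice of $p$.** The good part is of order $p_1h$; the bad parts are of order $p_1^2$ or carry a factor $p_n$ with $n\ge2$. Choose $p_1>0$ with $2K'p_1\le\frac12$ and $4R^2p_1(L_0+L_1)\le h/10$. Then choose $p_n>0$ $(n\ge2)$ with $\sum_{n\ge2}p_n(L_n+h+1)\le p_1h/10$, and put $p_0=1-\sum_{n\ge1}p_n$. Then $\delta\le2p_1\le\frac12$ and $p_0^{K'}\ge1-K'\delta\ge\frac12$. Hence $\mathbf m(\mathcal G_1)\ge\frac12p_1h$, $\mathbf m(\mathcal G_3)\le4R^2p_1^2(L_0+L_1)\le\frac1{10}p_1h$, and $\mathbf m(\mathcal G_2)+\mathbf m(\mathcal G_4)\le\sum_{n\ge2}p_n(h+L_n)\le\frac1{10}p_1h$. With Step 5,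
$$\Bigl|\int_{\Theta^{-1}V}u\,d\mathbf m\Bigr|\ge\tfrac45\mathbf m(\mathcal G_1)-\mathbf m(\mathcal G_3)-\bigl(\mathbf m(\mathcal G_2)+\mathbf m(\mathcal G_4)\bigr)\ge\bigl(\tfrac25-\tfrac1{10}-\tfrac1{10}\bigr)p_1h>0.$$
This is (15). So $m^{g_1}_\mu$ is not weakly mixing, and with Section 8 Theorem B is proved. $\blacksquare$

## 10. Two hyperbolic metrics on a surface of genus 2

**Lemma 8.** *If $M$ is compact, $\ell_i$ is not arithmetic.*

*Proof.* Suppose all $\ell_i(\gamma)\in\rho\mathbb Z$. By Lemma 6(a), $\beta_i(x)\in\rho\mathbb Z$ for $x\in\Gamma^*$, and by Lemma 6(c), $F_i(\gamma^-,\gamma^+)\in\rho\mathbb Z$ for loxodromic $\gamma\notin\langle b\rangle$. Removing the pairs of $b^{\pm1}$ leaves the pairs $(\gamma^-,\gamma^+)$ dense in $\Lambda^2$, since $\Lambda$ is perfect. Here $\Lambda=\partial\tilde M$, a sphere of dimension $n-1\ge1$. By continuity, $F_i(\eta,\zeta)\in\rho\mathbb Z$ whenever $\eta\ne\zeta$, $\zeta\ne b^-$, $\eta\ne b^+$. Fix $\eta\notin\{b^\pm\}$ and a path $\zeta_s$ $(0<s\le1)$ in $\partial\tilde M\setminus\{b^-,\eta\}$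 with $\zeta_s\to b^-$ as $s\to0$. Then $s\mapsto F_i(\eta,\zeta_s)$ is continuous with discrete values, hence constant. But it tends to $-\infty$, because $P_i(b^-,\zeta_s)\to\infty$ while $P_i(\eta,\zeta_s)\to P_i(\eta,b^-)<\infty$. This is a contradiction. $\square$

*Proof of Theorem A.* On a closed surface of genus 2 take two distinct curves of a pants decomposition. By Fenchel–Nielsen coordinates there are hyperbolic metrics $g_1,g_2$ giving them lengths $(1,1)$ and $(1,2)$ respectively. So $\ell_1,\ell_2$ are not proportional. Both metrics are admissible, as $M$ is compact, and $\ell_2$ is not arithmetic by Lemma 8. Theorem B gives $\mu$. $\blacksquare$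

## 11. Which pairs of metrics preserve mixing

We prove Theorem C. Sections 3 and 5 apply to arbitrary admissible $g_1,g_2$.

**(1) or (2) implies (3).** If (3) fails, $\ell_1,\ell_2$ are not proportional and at least one of them is not arithmetic; exchanging names, let it be $\ell_2$. Theorem B gives $\mu$ with $m^{g_2}_\mu$ strongly, hence weakly, mixing and $m^{g_1}_\mu$ not weakly, hence not strongly, mixing. So (1) and (2) both fail.

For the converse, note that a finite $m^{g_i}_\mu$ is conservative by Poincaré recurrence, so by the known result (3) of Section 2 the current $\mu$ is carried by $\Lambda^r_\Gamma\times\Lambda^r_\Gamma\subset\Lambda\times\Lambda$.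

**Proportional lengths: conjugating the flows.** Let $\ell_1=\kappa\ell_2$. By Lemma 6(a), $\beta_1=\kappa\beta_2$. By Lemma 6(c), density and continuity, $F_1=\kappa F_2$ on $\{(\eta,\zeta)\in\Lambda^2:\eta\ne\zeta,\ \zeta\ne b^-,\ \eta\ne b^+\}$. So $P:=P_1-\kappa P_2$, which is symmetric and continuous on pairs of distinct boundary points, satisfies $P(\eta,\zeta)=P(\eta,b^+)+P(b^-,\zeta)$ there. Consequently
$$P(\eta,\zeta)-P(\eta',\zeta)-P(\eta,\zeta')+P(\eta',\zeta')=0\tag{18}$$
for distinct $\eta,\eta',\zeta,\zeta'\in\Lambda$; if some of them equal $b^\pm$, use continuity and perfectness of $\Lambda$. Put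
$$a(\zeta)=\tfrac12\bigl[P(\zeta,\eta)+P(\zeta,\eta')-P(\eta,\eta')\bigr]\qquad(\zeta,\eta,\eta'\in\Lambda\text{ distinct}).$$
By (18) this does not change when $\eta'$ is replaced by another point $\eta''$ distinct from $\zeta,\eta$, and likewise for $\eta$. As $\Lambda$ is infinite, any admissible pair can be reached by changing one point at a time, so $a(\zeta)$ does not depend on $\eta,\eta'$. It is continuous, as $\eta,\eta'$ may be kept fixed locally. Computing $a(\eta)$ with $\zeta,\theta$ and $a(\zeta)$ with $\eta,\theta$ and adding gives $P(\eta,\zeta)=a(\eta)+a(\zeta)$ for $\eta\ne\zeta$.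

Put $\delta(\gamma,\zeta)=a(\gamma\zeta)-a(\zeta)-c_1(\gamma,\zeta)+\kappa c_2(\gamma,\zeta)$. By (2), $\delta(\gamma,\eta)+\delta(\gamma,\zeta)=0$ for all $\eta\ne\zeta$ in $\Lambda$. As $\Lambda$ has at least three points, $\delta\equiv0$. So $c_1(\gamma,\zeta)=\kappa c_2(\gamma,\zeta)+a(\gamma\zeta)-a(\zeta)$ on $\Lambda$. By (3), the map $(\eta,\zeta,t)\mapsto(\eta,\zeta,\kappa t+a(\zeta))$, defined over $\Lambda^2\setminus\mathrm{Diagonal}$, is $\Gamma$-equivariant from $g_2$- to $g_1$-Hopf coordinates. It conjugates $g_2^t$ to $g_1^{\kappa t}$ and sends $\mu\otimes dt$ to $\kappa^{-1}\mu\otimes dt$. So strong (weak) mixing of $m^{g_1}_\mu$ and of $m^{g_2}_\mu$ are equivalent.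

**Arithmetic lengths: nothing is weakly mixing.** We show: if all $\ell_i(\gamma)\in\rho\mathbb Z$, then no finite nonzero $m=m^{g_i}_\mu$ is weakly mixing. If both length functions are arithmetic, (1) and (2) then hold trivially. Drop the index $i$. As in Lemma 8, by density and continuity on $\Lambda$, $F\in\rho\mathbb Z$ on $\{(\eta,\zeta)\in\Lambda^2:\eta\ne\zeta,\ \zeta\ne b^-,\ \eta\ne b^+\}$. That is, $P(\eta,\zeta)\equiv\phi(\eta)+\psi(\zeta)\pmod\rho$ with $\phi=P(\cdot,b^+)$ and $\psi=P(b^-,\cdot)$. By (2),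
$$[\phi(\gamma\eta)-\phi(\eta)-c(\gamma,\eta)]+[\psi(\gamma\zeta)-\psi(\zeta)-c(\gamma,\zeta)]\equiv0\pmod\rho$$
for $\eta\ne\zeta$ in $\Lambda$ with $\eta,\gamma\eta\ne b^+$ and $\zeta,\gamma\zeta\ne b^-$. Given two admissible values of $\zeta$, choose an admissible $\eta$ different from both; this shows that $\psi(\gamma\zeta)-\psi(\zeta)-c(\gamma,\zeta)\equiv\chi(\gamma)$ does not depend on $\zeta$. By the cocycle identity $\chi:\Gamma\to\mathbb R/\rho\mathbb Z$ is a homomorphism.

*$\chi$ vanishes.* For loxodromic $\gamma\notin\langle b\rangle$, taking $\zeta=\gamma^+$ gives $\chi(\gamma)\equiv-\ell(\gamma)\equiv0$. For arbitrary $\gamma$ choose, by density of the pairs $(\delta^-,\delta^+)$ in $\Lambda^2$, a loxodromic $\delta\notin\langle b\rangle$ with $\gamma\delta^+\notin\{\delta^-,b^\pm\}$. Let $N_-$ and $N_+$ be small disjoint closed neighborhoods of $\delta^-$ and $\gamma\delta^+$ in $\partial\tilde M$, with $b^\pm\notin N_+$ and $N_-\cup N_+\ne\partial\tilde M$. For $N$ large, $w=\gamma\delta^N$ maps $\partial\tilde M\setminus N_-$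 into $N_+$. So $w\ne e$, $wN_+\subset N_+$, and $w^{-1}$ maps $\partial\tilde M\setminus N_+\supset N_-$ into $N_-$. If $w$ were parabolic with fixed point $p$, positive powers applied in $N_+$ would give $p\in N_+$ and negative powers applied in $N_-$ would give $p\in N_-$, which is impossible. So $w$ is loxodromic, and positive powers applied in $N_+$ show $w^+\in N_+$. Thus $w^+\ne b^\pm$ and $w\notin\langle b\rangle$. Hence $\chi(\gamma)=\chi(\gamma\delta^N)-N\chi(\delta)=0$.

Thus $c(\gamma,\zeta)\equiv\psi(\gamma\zeta)-\psi(\zeta)\pmod\rho$ for $\zeta\in\Lambda$ with $\zeta,\gamma\zeta\ne b^-$, and by (3) the function $\exp\frac{2\pi i}\rho(t-\psi(\zeta))$ is $\Gamma$-invariant on $\{\zeta\in\Lambda\setminus\Gamma b^-\}$.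

*Conclusion.* Suppose $m$ is weakly mixing, hence ergodic. If $\mu(\{\zeta\in\Gamma b^-\})=0$, the function above descends to a function of modulus one on $S^gM$, defined a.e. because $\mu$ is carried by $\Lambda\times\Lambda$. It is multiplied by $e^{2\pi is/\rho}$ under $g^s$, which contradicts weak mixing by the eigenfunction test. Otherwise, by ergodicity, $v_+\in\Gamma b^-$ for a.e. $v$. Such $v$ is forward asymptotic to one fixed closed orbit. By Poincaré recurrence a.e. $v$ lies in its own $\omega$-limit set, hence on that closed orbit. Then $m$ lives on one closed orbit, where the flow is a periodic rotation, which is not weakly mixing. This contradiction proves the claim, and with it that (3) implies (1) and (2).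

If $M$ is compact, Lemma 8 says that lengths are never arithmetic, so (3) reduces to proportionality. $\blacksquare$
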